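# A 2-forest missing from (even-hole, $K_5$)-free graphs of large treewidth

## Holes, chordal graphs and treewidth

Graphs are finite, with no loops and no parallel edges. A vertex set and the subgraph it induces are denoted by the same letter, and $u\sim v$ means that $u,v$ are adjacent.

**Containment.** A graph $G$ *contains* $H$ if $H$ is isomorphic to an induced subgraph of $G$; otherwise $G$ is *$H$-free*. For a family $\mathcal H$ of graphs, $G$ is *$\mathcal H$-free* if it is $H$-free for every $H\in\mathcal H$. For example, the cycle $C_5$ contains the path on four vertices, while $K_4$ does not contain $C_4$, although $C_4$ is a subgraph of $K_4$.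

**Holes.** A *hole* is an induced cycle on at least four vertices, and an *even hole* is a hole with an even number of vertices. A graph is *(even-hole, $K_t$)-free* if it has no even hole and no clique on $t$ vertices. For example, $C_5$ is (even-hole, $K_3$)-free, and $K_{2,3}$ has an even hole of length four. Two remarks will be used constantly. A hole contains no three pairwise adjacent vertices, so it meets every clique in at most two vertices. And a vertex adjacent to all other vertices of a graph lies in no hole of it; so a path together with one more vertex adjacent to the whole path has no hole.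

**Chordal graphs and $k$-forests.** A graph is *chordal* if it has no hole. For $k\ge 1$, a *$k$-forest* is a $K_{k+2}$-free chordal graph. The $1$-forests are exactly the forests. So a $2$-forest is a chordal graph without $K_4$: the triangle is one, and so is $K_4$ minus an edge; $K_4$ and $C_5$ are not. We shall need one way to produce them:

(1) *If a graph is obtained from an edge by repeatedly adding a vertex adjacent exactly to the two ends of an edge already present, then it is a $2$-forest.*

Indeed, look at the vertex of a hole, or of a $K_4$, that was added last. In a hole, its two neighbors are earlier, hence they are the ends of an edge, and the hole contains a triangle. In a $K_4$ it would have three earlier neighbors, but it has two.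

**Treewidth.** The *treewidth* $\mathrm{tw}(G)$ is the smallest integer $w\ge1$ for which there are a tree $T$ and a subtree of $T$ assigned to each vertex of $G$, such that the subtrees of adjacent vertices intersect and each vertex of $T$ lies in at most $w+1$ of these subtrees. For example, let $G$ be a tree, let $T$ be $G$ with every edge subdivided once, and assign to $v$ the star formed by $v$ and the midpoints of its edges. Every vertex of $T$ is in at most two subtrees, so $\mathrm{tw}(G)=1$. For the cycle $abcd$ take $T$ to be one edge $st$, with $a\mapsto\{s\}$, $c\mapsto\{t\}$ and $b,d\mapsto\{s,t\}$: the treewidth is at most $2$.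

The lower bound that we need is the standard one.

(2) *Let $n\ge2$. If $G$ has $n$ pairwise disjoint connected vertex sets, any two of them joined by an edge, then $\mathrm{tw}(G)\ge n-1$.*

Take $T$ and the subtrees as in the definition, for $w=\mathrm{tw}(G)$. The union of the subtrees of the vertices of a connected set is again a subtree, because adjacent vertices have intersecting subtrees. The $n$ unions intersect pairwise, and by the Helly property pairwise intersecting subtrees of a tree have a common vertex. That vertex lies in the subtrees of $n$ distinct vertices of $G$, so $n\le w+1$.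

## Induced subgraphs forced by large treewidth

If a graph has no even hole, no clique on $t$ vertices, and enormous treewidth, which graphs $H$ must it contain? Here is the conjectured answer, from Sepehr Hajebi, "Chordal graphs, even-hole-free graphs and sparse obstructions to bounded treewidth", arXiv:2401.01299 (2024).

**Conjecture.** Given an integer $t\ge4$ and a graph $H$, every (even-hole, $K_t$)-free graph of sufficiently large treewidth contains $H$ if and only if $H$ is a $2$-forest.

In that paper the wording is literally "Given an integer $t\ge4$ and a $2$-forest $H$, …". This is evidently a slip for "a graph $H$"; with $H$ assumed to be a $2$-forest, the statement reduces to the "if" direction. We treat both readings.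

Three results may be used.

* (i) (even-hole, $K_3$)-free graphs have treewidth at most five.
* (ii) (Sintiari and Trotignon) For every integer $h\ge1$ there are (even-hole, $K_4$)-free graphs of arbitrarily large treewidth in which no induced subgraph on $h$ or fewer vertices contains a hole.
* (iii) (Alecu, Chudnovsky, Hajebi and Spirkl) For every $2$-forest $H$, every (even-hole, $K_4$)-free graph of sufficiently large treewidth contains $H$.

Let us try small graphs $H$.

* *$H$ has $h$ vertices and no edge.* Assigning to every vertex of $G$ a one-vertex tree $T$ shows $\mathrm{tw}(G)\le |V(G)|-1$ when $|V(G)|\ge 2$. So large treewidth forces many vertices, and by Ramsey's theorem a $K_t$-free graph with enough vertices has $h$ pairwise nonadjacent ones. So $H$ is forced, for every $t$.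
* *$H=K_3$.* An even-hole-free graph of treewidth at least six contains $K_3$, by (i). So $H$ is forced, for every $t$.
* *$H=K_4$.* The graphs in (ii) are $K_4$-free and have unbounded treewidth. So $H$ is not forced.
* *$H=C_5$.* Apply (ii) with $h=5$: none of those graphs contains $C_5$. So $H$ is not forced.

All four agree with the conjecture. But for $t\ge5$ it fails, at the following $2$-forest.

**The graph $\mathbf H$.** Start with an edge $xy$. Add four vertices, each adjacent exactly to $x,y$ (the *$c$-vertices*). For each $c$-vertex $c$ and each $s\in\{x,y\}$ add three vertices adjacent exactly to $s,c$ (the *$d$-vertices on $sc$*). For each $d$-vertex $d$ on $sc$ add three vertices adjacent exactly to $s,d$ (the *$h$-vertices on $sd$*). There are $2+4+24+72=102$ vertices, and $\mathbf H$ is a $2$-forest by (1).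

**Theorem 1.** For every odd $N\ge1$ and every $n\ge2$ there is a graph $G_n$ such that:

1. $G_n$ has no even hole and no $K_5$;
2. every hole of $G_n$ has more than $N$ vertices;
3. $\mathrm{tw}(G_n)\ge n-1$, and $|V(G_n)|\le(7N+10)^n$;
4. $G_n$ does not contain $\mathbf H$.

**Theorem 2.** Let $t\ge4$. The conjecture holds for $t$ if and only if $t=4$.

More precisely, the "only if" direction holds for all $t\ge4$, and the "if" direction fails for every $t\ge5$, so the literal wording fails there too.

**Proof of Theorem 2 from Theorem 1.** *Only if, all $t\ge4$.* Suppose every (even-hole, $K_t$)-free graph of sufficiently large treewidth contains $H$. Apply (ii) with $h=|V(H)|$. Some even-hole-free, $K_4$-free (hence $K_t$-free) graph of large treewidth contains $H$, and none of its induced subgraphs on at most $h$ vertices contains a hole. So $H$ is $K_4$-free and chordal, that is, a $2$-forest.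

*If, $t=4$.* This is (iii).

*If, $t\ge5$.* Fix $N=1$. The graphs $G_n$ are (even-hole, $K_5$)-free, hence (even-hole, $K_t$)-free; they have unbounded treewidth and do not contain the $2$-forest $\mathbf H$. So the direction fails for $H=\mathbf H$. $\square$

The rest of the lecture proves Theorem 1. By part 2, the counterexamples can even be chosen with all holes longer than any prescribed constant.

## Layered graphs written as words

Fix an odd $N\ge1$. The graph $G_n$ will be partitioned into layers $L_1,\dots,L_n$, each inducing a path with a fixed order, and $G_{n+1}$ is $G_n$ plus a new layer $L_{n+1}$. For $v\in L_j$ write $\ell(v)=j$ and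
$$A(v)=N(v)\cap(L_1\cup\dots\cup L_{j-1}).$$
A new layer $P=L_{n+1}$ is determined by listing, in order along $P$, the sets $A(p)$ for $p\in P$. Call these sets *letters* and the list a *word*; $s^k$ means $k$ consecutive vertices with letter $s$. For example, if $G_1$ is a single vertex $o$, the word $\{o\}^3$ describes a path on three vertices, all adjacent to $o$.

The plan for large treewidth is (2): every vertex of $G_n$ should have a neighbor in every later layer, so that the $n$ layers are pairwise joined. So if $v\in L_n$, then each element of $A(v)\cup\{v\}$ should occur in a letter of $L_{n+1}$. Here is a first rule. For $L_n=v_1\dots v_m$ use the word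
$$F_1\,E_1\,F_2\,E_2\cdots E_{m-1}\,F_m,\qquad F_i=\{v_i\}^N\,W(v_i)\,\{v_i\}^N,\qquad E_i=\{v_i,v_{i+1}\}^2, \tag{3}$$
where $W(v_i)$ is the single letter $A(v_i)\cup\{v_i\}$.

Let us run it. Start with $G_1=\{o\}$. Then $L_2$ has the word $\{o\}^{2N+1}$, so $L_2=v_1\dots v_{2N+1}$ is complete to $o$, and $G_2$ is chordal. In $L_3$ the vertex $v_i$ produces the word $\{v_i\}^N,\{o,v_i\},\{v_i\}^N$. Write $p_i$ for the vertex with letter $\{o,v_i\}$. Now there are holes. Go from $o$ to $p_1$, along $L_3$ to $p_2$, and back to $o$: the distance from $p_1$ to $p_2$ is $N+3+N$, no vertex between them has $o$ in its letter, and so we have a hole of length $2N+5$, which is odd. Another one goes from $o$ to $v_1$, to the second vertex of $E_1$, through the $N$ vertices with letter $\{v_2\}$, to $p_2$, and back to $o$; it has length $N+4$, also odd. In $L_4$ the vertex $v=p_i$ produces the letter $\{o,v_i,v\}$ of size three.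

There the rule has to stop. For $v$ with $|A(v)|=3$ the letter $A(v)\cup\{v\}$ has four elements, which form a $K_5$ with the new vertex. So a set $A(v)$ of size three must be split among several letters of $L_{n+1}$.

## Splitting a set $A(v)$ of size three: three words that fail

Let $v=v_i$ have $A(v)=X\cup\{z\}$ with $|X|=2$ and $z$ in a later layer than both elements of $X$. In $L_4$ the first such vertices have letter $\{o,v_j,z\}$ with $z=p_j$, or $\{v_j,v_{j+1},z\}$ with $z$ in a part $E_j$ of $L_3$, and both their neighbors on $L_4$ have letter $\{z\}$. So suppose $A(v_{i-1})=A(v_{i+1})=\{z\}$. Write $q$ for $\{v\}$, $z$ for $\{z\}$, and juxtaposition for union. We look for a word $W(v)$ in the letters $q,z,X,qz,qX,Xz$ in which $X$ and $z$ both occur. Let $x\in X$; recall $x\sim z$.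

**First word: $qz,\,q^N,\,qX$.** Let $r$ be the vertex with letter $qX$, and $r'$ the vertex with letter $\{z,v_{i+1}\}$ produced by $v_{i+1}$. Go from $x$ to $r$, along the new layer to $r'$, to $z$, and back to $x$. The vertices strictly between $r$ and $r'$ have letters $\{v_i\}$, $\{v_i,v_{i+1}\}$, $\{v_{i+1}\}$, which contain neither $x$ nor $z$; also $z\not\sim r$ and $x\not\sim r'$. So this is a hole. The distance from $r$ to $r'$ is $N+3+N$, and the length is $(2N+3)+3=2N+6$: an even hole. What went wrong is that $z$ is also attached to $v_{i+1}$ and $x$ is not, but $x$ comes last in the zone of $v_i$. This suggests that the last letter of $W(v)$ should be $qA(v_{i+1})$ and the first $qA(v_{i-1})$.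

**Second word: $qz,\,q^a,\,qX,\,q^b,\,qz$.** The order is now right. If $a=0$, then $x,z$ and the two vertices with letters $qz,qX$ form a hole of length four. If $a\ge1$, then $z$, the vertex $qz$, the $a$ vertices $q$, the vertex $qX$ and $x$ form a hole of length $a+4$, so $a$ must be odd; likewise $b$. But $z$ has exactly two neighbors here, with $a+1+b$ vertices between them, and so it is in a hole of length $a+b+4$, which is even. Every choice of $a,b$ fails.

**Third word: $qz,\,q^N,\,qX,\,q^{N+1},\,qX,\,q^N,\,qz$.** The vertex $z$ now has a gap of $3N+3$ vertices, and $x$ a gap of $N+1$, both even, so these give odd holes of lengths $3N+6$ and $N+4$; and the holes through both $x$ and $z$ have length $N+4$. So nothing is wrong inside the zone. But a hole of $G_n$ that uses $v_{i-1}v_iv_{i+1}$ could perhaps be rerouted through the new layer: $v_{i-1}$, second vertex of $E_{i-1}$, all of $F_i$, first vertex of $E_i$, $v_{i+1}$. We would like such a detour to have the parity of the path it replaces, which has length $2$. The detour has length $|F_i|+3$, so we want $|F_i|$ to be odd. Here $|F_i|=2N+3N+5$ is even.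

The remedy is to look at the runs of $z$. The word $W(v)$ begins and ends with a letter containing $z$, so its length is the sum of the lengths of the maximal blocks containing $z$ and of the gaps between them. The gaps have to be even, because a gap of $g$ vertices gives a hole of length $g+3$. So the blocks must have odd total length; in the third word they have lengths $1,1$. We lengthen the first block by passing from $qz$ to $Xz$ through letters $z$, which do not contain $q$. Then $q$ has a gap too, which must be even. Think of a walk on the three pairs $qz$, $Xz$, $qX$: moving between different pairs is done through the common symbol, repeated an odd number $N$ of times (the hole through the other two symbols has length $N+4$), and returning to the same pair is done through one of its symbols, repeated an even number $N+1$ of times. The walk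
$$qz\to Xz\to Xz\to qX\to qX\to qz$$
has blocks of $z$ of lengths $N+2,1,1$, with odd sum. It is the word $W_{zz}$ below.

## The graphs $G_n$

$G_1$ is a single vertex. For $n\ge2$ we maintain the following properties of $L_n$.

* **(I1)** For $v\in L_n$, $A(v)$ is a nonempty clique and $|A(v)|\le3$.
* **(I2)** If $v,v'$ are consecutive on $L_n$, then $A(v),A(v')$ are comparable under inclusion and not both of size $3$.
* **(I3)** If $v\in L_n$ and $|A(v)|=3$, then $A(v)=X\cup\{z\}$ with $|X|=2$ and $z$ in a strictly later layer than both elements of $X$. Moreover $v$ is not an end of $L_n$, and both neighbors $w$ of $v$ on $L_n$ have $A(w)\in\{X,\{z\}\}$.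
* **(I4)** For $u\in V(G_{n-1})$, a *run* of $u$ is a maximal set of consecutive vertices of $L_n$ all adjacent to $u$. No run has exactly two elements.

For example, on $L_2$ the vertex $o$ has one run, of length $2N+1$; on $L_3$ it has the runs $\{p_1\},\{p_2\},\dots$, each of length $1$. In (I3), $z$ is the unique element of $A(v)$ in the latest layer, so $X$ and $z$ are determined by $v$.

**Step from $n$ to $n+1$.** Let $L_n=v_1\dots v_m$. The word of $P=L_{n+1}$ is (3), with $W(v)$ as follows. If $|A(v)|\le2$, then $W(v)$ is the single letter $A(v)\cup\{v\}$. If $A(v)=X\cup\{z\}$ as in (I3), write $q$ for $\{v\}$, $z$ for $\{z\}$ and juxtaposition for union, let $\alpha,\beta\in\{X,z\}$ be the sets $A(\cdot)$ of the left and right neighbors of $v$ on $L_n$, and put $W(v)=W_{\alpha\beta}$, where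
$$W_{zz}=qz,\;z^N,\;Xz,\;X^{N+1},\;Xz,\;X^N,\;qX,\;q^{N+1},\;qX,\;q^N,\;qz,$$
$$W_{XX}=qX,\;X^N,\;Xz,\;z^{N+1},\;Xz,\;z^N,\;qz,\;q^{N+1},\;qz,\;q^N,\;qX,$$
$$W_{zX}=qz,\;q^N,\;qX,\qquad W_{Xz}=qX,\;q^N,\;qz.$$
As words in the symbols $X,z,q$, the words $W_{XX}$ and $W_{Xz}$ arise from $W_{zz}$ and $W_{zX}$ by exchanging $X$ and $z$. So a statement about positions of symbols that is verified for $W_{zz},W_{zX}$ holds for $W_{XX},W_{Xz}$ with $X$ and $z$ exchanged. By design, $W_{\alpha\beta}$ begins with $q\alpha$ and ends with $q\beta$.

**Zones, guards, cores.** Let $Z_i\subseteq P$ be the set of vertices of $F_i$, the *zone* of $v_i$. Its first $N$ and last $N$ vertices are its left and right *guard blocks*, and their vertices are *guards*; the rest is the *core*. Let $l_i,r_i$ be the first and last vertex of $Z_i$. Write $E_i=\{e_i^1,e_i^2\}$ also for the two vertices of that part, in order along $P$. For example, for $N=1$ and $n+1=3$ the zone $Z_i$ has the three vertices $l_i,p_i,r_i$ with letters $\{v_i\},\{o,v_i\},\{v_i\}$; its guards are $l_i,r_i$ and its core is $\{p_i\}$. The whole word of $L_3$ has $3\cdot3+2\cdot2=13$ letters.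

**The properties (I1)–(I4) hold for $L_{n+1}$.** For $n=1$ the word is $\{v_1\}^{2N+1}$, and all is clear. Let $n\ge2$.

*(I1)* Each letter is a nonempty subset of a clique $A(v_i)\cup\{v_i\}$, or it is $\{v_i,v_{i+1}\}$, whose elements are adjacent. The listed letters have size at most $3$.

*(I2)* In $W_{zz}$ the successive different letters satisfy
$$qz\supset z\subset Xz\supset X\subset Xz\supset X\subset qX\supset q\subset qX\supset q\subset qz,$$
and in $W_{zX}$ they satisfy $qz\supset q\subset qX$. For the other two words exchange $X$ and $z$. A guard letter $\{v_i\}$ is contained in both neighboring letters: each is another guard letter, a letter of an $E$-part containing $v_i$, or the first or last letter of $W(v_i)$, which contains $v_i$. The letters of $E_i$ have guards next to them or each other. So consecutive letters are comparable. In an inclusion between different letters the smaller one has size at most $2$, and letters that are repeated have size at most $2$; so two consecutive letters are never both of size $3$.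

*(I3)* The letters of size $3$ are of three kinds.

* $A(v)\cup\{v\}$ with $|A(v)|=2$. Here $A(v)$ plays the role of $X$ and $v$ that of $z$; both neighboring letters are $\{v\}$.
* $Xz$, with the same $X$ and $z$. Its neighboring letters are $X$ or $z$.
* $qX$. Here $v$ plays the role of $z$; the neighboring letters are $X$ or $q$ (possibly a guard).

In each case the vertex playing the role of $z$ is in a strictly later layer than both elements of the set playing the role of $X$. The ends of $P$ are guards, with letters of size $1$, so a vertex with a letter of size $3$ is not an end.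

*(I4)* First let $u=v_i$. Its neighbors on $P$ are $E_{i-1}$ and $E_i$ (where they exist), the guards of $Z_i$ and the core vertices with $q$ in their letter. If $|A(v_i)|\le2$ or $W(v_i)\in\{W_{zX},W_{Xz}\}$, then all letters of $Z_i$ contain $v_i$, and there is one run, of length at least $2N+1\ge3$. In $W_{zz}$ and $W_{XX}$ (where $1<i<m$) there are two runs: one consists of $E_{i-1}$, the left guard block and the first core vertex, of length $2+N+1=N+3$; the other has length $1+(N+1)+1+N+1+N+2=3N+6$.

Now let $u\in V(G_n)\setminus L_n$. Guards and vertices of $E$-parts are not adjacent to $u$, so each run of $u$ lies in the core of some $Z_i$ with $u\in A(v_i)$. It has length $1$ for a single-letter core and in $W_{zX},W_{Xz}$. In $W_{zz}$ the runs have lengths $N+2,1,1$ for $z$ (from $qz,z^N,Xz$; from the second $Xz$; from the last $qz$) and $2N+4,1$ for the elements of $X$ (from $Xz,X^{N+1},Xz,X^N,qX$; from the second $qX$). In $W_{XX}$ the roles are exchanged. None of these lengths is $2$. $\square$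

We record what can be read off the word.

(4) *$N(v_i)\cap P\subseteq E_{i-1}\cup Z_i\cup E_i$. Every $P$-neighbor of a guard of $Z_i$ is adjacent to $v_i$. A vertex $u\in V(G_n)\setminus L_n$ has $P$-neighbors only in cores of those $Z_i$ with $u\in A(v_i)$, and in each of those it has at least one.*

## Parities inside one zone

Let $n\ge2$, $v=v_i\in L_n$, $K_i=A(v)\cup\{v\}$ (a clique), $Z=Z_i$.

**Lemma 3 (zone lemma).**

* **(Z1)** $\mathrm{dist}_P(l_i,r_i)$ is even.
* **(Z2)** For every $u\in A(v)$, the distance on $P$ from $l_i$ to the first neighbor of $u$ in $Z$ is odd, and so is the distance from the last neighbor of $u$ in $Z$ to $r_i$.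
* **(Z3)** Every hole of $G_{n+1}[K_i\cup Z]$ is odd and has length at least $N+4$.
* **(Z4)** If $u,u'\in A(v)$ and the last neighbor of $u$ in $Z$ strictly precedes the last neighbor of $u'$ in $Z$, then $i<m$, $u'\in A(v_{i+1})$ and $|A(v_{i+1})|\le2$. Symmetrically, if the first neighbor of $u'$ in $Z$ strictly precedes the first neighbor of $u$ in $Z$, then $i>1$, $u'\in A(v_{i-1})$ and $|A(v_{i-1})|\le2$.

**Proof of (Z1).** The size $|Z|$ is $2N+1$ for a single-letter core, $2N+(N+2)=3N+2$ for $W_{zX},W_{Xz}$, and $2N+(5N+8)=7N+8$ for $W_{zz},W_{XX}$. The distances are $2N$, $3N+1$, $7N+7$. They are even, since $N$ is odd.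

**Proof of (Z2).** We list the pairs (distance from $l_i$ to the first neighbor, distance from the last neighbor to $r_i$).

* Single letter: $(N,N)$.
* $W_{zz}$: for $z$, which is in the first and the last core letter, $(N,N)$. For elements of $X$, the first neighbor comes after $N$ guards, $qz$ and $z^N$, and the last one is followed by $q^N$, $qz$ and $N$ guards; so $(2N+1,2N+1)$.
* $W_{zX}$: for $z$, $(N,2N+1)$; for elements of $X$, $(2N+1,N)$.

For $W_{XX},W_{Xz}$ exchange $X$ and $z$. All the numbers are odd.

**Proof of (Z3).** *First let $|A(v)|\le2$.* Then $v$ is adjacent to everything else in $K_i\cup Z$, so it lies in no hole. All $u\in A(v)$ have the same single neighbor $p$ in $Z$. A hole in $A(v)\cup Z$ would meet both sets, since $A(v)$ is a clique and $Z$ a path. Each component of its intersection with $Z$ is a subpath whose ends have neighbors in $A(v)$, so both ends equal $p$. Then $p$ has both its hole-neighbors in the clique $A(v)$, which gives a triangle in the hole. So there is no hole.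

*Now let $A(v)=X\cup\{z\}$.* The two elements of $X$ are adjacent and have the same other neighbors in $K_i\cup Z$. A hole $C$ cannot contain both, because then a further $C$-neighbor of one would be adjacent to the other and form a triangle. So we may speak of the symbols $X,z,q$ that $C$ contains. As $K_i$ is a clique and $Z$ a path, $C$ contains one or two of them.

*One symbol $s$.* Then $C\setminus\{s\}$ is a subpath of $Z$ whose ends are adjacent to $s$ and whose $g$ interior vertices are not; $g\ge1$ because $|C|\ge4$. So $|C|=g+3$, and $g$ is the length of a gap between successive runs of $s$ in $Z$. In $W_{zz}$ the gaps are as follows.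

* For $q$: $z^N,Xz,X^{N+1},Xz,X^N$, of length $3N+3$.
* For $z$: $X^{N+1}$, of length $N+1$; and $X^N,qX,q^{N+1},qX,q^N$, of length $3N+3$.
* For $X$: $q^{N+1}$, of length $N+1$.

In $W_{XX}$ the roles of $X,z$ are exchanged. In $W_{zX},W_{Xz}$ there are no gaps. Always $g$ is even and at least $N+1$, so $|C|$ is odd and at least $N+4$.

*Two symbols $s,t$, with third symbol $o$.* Then $C\setminus\{s,t\}$ is a subpath of $Z$ with at least two vertices. Up to reversal, its first letter contains $s$ but not $t$, its last letter contains $t$ but not $s$, and its interior letters contain neither. If it has no interior vertex, then two consecutive letters are incomparable, contrary to (I2). Otherwise all interior letters equal $o$. The first letter is comparable with $o$ and contains $s$ but not $t$, so it is $so$; likewise the last is $ot$. So the subpath reads $so,o^k,ot$ with $k\ge1$, and $|C|=k+4$. In $W_{zz}$ this pattern occurs exactly at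
$$qz,z^N,Xz;\qquad Xz,X^N,qX;\qquad qX,q^N,qz,$$
and in $W_{zX}$ only at $qz,q^N,qX$. The other words arise by exchange. Always $k=N$, so $|C|=N+4$, which is odd.

**Proof of (Z4).** If $|A(v)|\le2$, all $u\in A(v)$ have the same neighbor in $Z$, and there is nothing to prove. If $|A(v)|=3$, then $1<i<m$ by (I3), the elements of $X$ have equal neighborhoods in $Z$, and the last letter of $W_{\alpha\beta}$ is $q\beta$ with $\beta=A(v_{i+1})$. So the elements of $\beta$ are adjacent to the last core vertex, and the other elements of $A(v)$ are not. Hence $u'\in\beta=A(v_{i+1})$, and $|\beta|\le2$. The symmetric statement is the same with the first letter $q\alpha$, where $\alpha=A(v_{i-1})$. $\square$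

**Reversal.** The next two sections use only (I1)–(I4), the facts (4), the positions of guard blocks, cores and $E_i$'s, the fact that the core of $Z_i$ is a single vertex with letter $A(v_i)\cup\{v_i\}$ if $|A(v_i)|\le2$, and (Z1)–(Z4). All of these are invariant under simultaneously reversing $L_n$ and $P$. So each statement there also holds with left and right exchanged, and we prove only one of the two versions.

## How a hole crosses the last layer

We prove by induction on $n$ that *$G_n$ has no even hole and every hole of $G_n$ has more than $N$ vertices*. For $G_1$ this is trivial, and $G_2$ is a path plus a vertex complete to it, hence chordal. Let $n\ge2$ and assume the claim for $G_n$. Put $P=L_{n+1}$ and let $C$ be a hole of $G_{n+1}$ with $C\cap P\neq\emptyset$.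

The strategy is an exchange. We take an even hole with as few vertices in $P$ as possible, and replace a part of it that runs through the zones $Z_i,\dots,Z_k$ by the vertices $v_i,\dots,v_k$. This section finds out how $C$ can run through zones and computes parities.

**Segments.** As $P$ is an induced path, $C\not\subseteq P$. The components of $C\cap P$ are subpaths of $P$, called *segments*. Distinct segments are disjoint and have no edge between them. A segment with only one vertex $r$ would have both $C$-neighbors of $r$ in the clique $A(r)$, giving a triangle in $C$. So every segment $R$ has at least two vertices; let $r$ be its left and $r'$ its right end. Each end has exactly one $C$-neighbor outside $P$. So there are unique $a=a_R$ and $a'=a'_R$ in $C\setminus P$ with the following property.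

**(S)** $A(r)\cap C=\{a\}$, $A(r')\cap C=\{a'\}$, and $A(p)\cap C=\emptyset$ for the other $p\in R$. No vertex of $C$ is adjacent to two consecutive vertices of $R$, because $C$ contains no triangle.

We shall also use the following closing rule.

(5) *If $a_R=a'_R$ or $a_R\sim a'_R$, then $C=R\cup\{a_R,a'_R\}$.* Indeed $R\cup\{a_R,a'_R\}$ then contains a cycle, and no proper subset of the vertex set of a hole does.

For example, the hole of length $2N+5$ in $G_3$ found above has one segment, from $p_1$ to $p_2$, with $a=a'=o$. The hole of length $N+4$ has one segment, from $e_1^2$ to $p_2$, with $a=v_1$ and $a'=o$.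

**Step 1. If $v_i\in C$, then $C$ contains no guard of $Z_i$.** This keeps the vertices $v_i$ that we want to insert apart from the zones that $C$ uses. If $C$ contains a guard of $Z_i$, then its segment contains a $P$-neighbor of the guard. By (4) both are adjacent to $v_i$, contrary to (S).

**Step 2. If a segment $R$ contains no guard (call it short), then $C\subseteq K_i\cup Z_i$ for some $i$, and $C$ is odd with $|C|\ge N+4$.** This disposes of holes that the zone lemma controls. The components of $P$ minus the guards are the $E_i$'s and the cores. If $R\subseteq E_i$, then $R=E_i$ has two equal letters, and $a$ is adjacent to both vertices, contrary to (S). So $R$ lies in the core of some $Z_i$, and $a,a'\in K_i$ are equal or adjacent. By (5), $C=R\cup\{a,a'\}\subseteq K_i\cup Z_i$. Apply (Z3).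

**Long segments.** For a segment $R$ let $J(R)=\{i:R\text{ contains a guard of }Z_i\}$; call $R$ *long* if $J(R)\ne\emptyset$. Let $R$ be long. For $i\in J(R)$ we have $v_i\notin C$, by Step 1. So a guard in $R$, whose letter is $\{v_i\}$, is not an end of $R$, because the letter of an end meets $C$. Hence both $P$-neighbors of each guard in $R$ exist and are in $R$. Therefore $R$ contains the whole guard block and the vertices of $P$ just before and just after it, and these vertices exist. In particular $R$ does not contain the left guard block of $Z_1$ or the right guard block of $Z_m$, and $|C|\ge|R|+1\ge N+3$. Also $J(R)$ is an interval $\{i,\dots,k\}$, because $R$ is a subpath.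

Together with Step 2, every hole of $G_{n+1}$ meeting $P$ has more than $N$ vertices. The other holes are holes of $G_n$. So *every hole of $G_{n+1}$ has more than $N$ vertices*, and it remains to exclude even holes.

From now on suppose that $G_{n+1}$ has an even hole, and let $C$ be one with $|C\cap P|$ minimum. By the induction hypothesis $C\cap P\ne\emptyset$, and by Step 2 all segments are long.

**Step 3 (types of ends).** This step lists the ways a segment can begin and end. *For a segment $R$ with $J(R)=\{i,\dots,k\}$, exactly one of the following holds at the left end:*

* (L1) $r$ is in the core of $Z_i$; $R$ contains the right but not the left guard block of $Z_i$; $a\in A(v_i)$, and $r$ is the last neighbor of $a$ in $Z_i$.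
* (L2) $r=e_{i-1}^2$, $a=v_{i-1}$, and $R$ contains the left guard block of $Z_i$.

*Symmetrically, exactly one of the following holds at the right end:*

* (R1) $r'$ is in the core of $Z_k$; $R$ contains the left but not the right guard block of $Z_k$; $a'\in A(v_k)$, and $r'$ is the first neighbor of $a'$ in $Z_k$.
* (R2) $r'=e_k^1$, $a'=v_{k+1}$, and $R$ contains the right guard block of $Z_k$.

*If $i=k$, then (L1) and (R1) do not both hold.*

In the examples from $G_3$ (the types make sense for any long segment), the segment from $p_1$ to $p_2$ has $J=\{1,2\}$ and ends (L1), (R1); the segment from $e_1^2$ to $p_2$ has $J=\{2\}$ and ends (L2), (R1).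

*Proof.* The leftmost guard block in $R$ belongs to $Z_i$. Suppose it is the right block. The vertex before it is in $R$ and in the core, and $R$ does not contain the left block; so $r$ is in the core of $Z_i$, and $a\in K_i\setminus\{v_i\}=A(v_i)$, since $v_i\notin C$. All of $Z_i$ to the right of $r$ lies in $R$, and the right end of $R$ is beyond $Z_i$; so by (S) no vertex of $Z_i$ to the right of $r$ is adjacent to $a$. This is (L1). Suppose it is the left block. The vertex $e_{i-1}^2$ before it exists and is in $R$, and $R$ contains no guard of $Z_{i-1}$; so $r\in E_{i-1}$ and $a\in\{v_{i-1},v_i\}\setminus\{v_i\}$, that is, $a=v_{i-1}$. If $r=e_{i-1}^1$, then $e_{i-1}^2\in R$ is also adjacent to $a$, contrary to (S). So $r=e^2_{i-1}$. This is (L2). The last statement holds because $R$ contains some guard block of $Z_i$, while (L1) excludes the left and (R1) the right one.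

**Step 4 (parity).** This step shows that passing through the zones $Z_i,\dots,Z_k$ has the same parity as passing through $v_i,\dots,v_k$. *The path $a\,R\,a'$ (closed if $a=a'$) has length $\equiv k-i\pmod2$.*

*Proof.* In case (L1), the distance along $aR$ from $a$ to $r_i$ is $1$ plus the distance from the last neighbor of $a$ in $Z_i$ to $r_i$, which is even by (Z2). In case (L2), the distance from $a$ to $l_i$ is $2$. Symmetrically, the distance from $l_k$ to $a'$ is even in case (R1), and the distance from $r_k$ to $a'$ is $2$ in case (R2). Further, $\mathrm{dist}_P(l_j,r_j)$ is even by (Z1), and $\mathrm{dist}_P(r_j,l_{j+1})=3$. If $i<k$, then from $a$ to $r_i$ the distance is even in both cases, from $r_i$ to $l_k$ there are $k-i$ passages of length $3$ and even passages through zones, and from $l_k$ to $a'$ the distance is even in both cases. The sum is $\equiv k-i$. If $i=k$, the possible combinations are (L1)(R2), (L2)(R1) and (L2)(R2), by Step 3, and each gives an even sum.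

**Step 5 (what $C$ can contain of $A(v_j)$).** This step will keep the vertices of $A(v_j)$ from creating chords after the exchange. *Let $J(R)=\{i,\dots,k\}$ and $j\in J(R)$.*

*(a) Unless ($j=i$ and (L1)) or ($j=k$ and (R1)), we have $A(v_j)\cap C=\emptyset$.*

*(b) If (L1), then $A(v_i)\cap C=\{a\}$. If (R1), then $A(v_k)\cap C=\{a'\}$.*

*Proof of (a).* In this case all vertices of $Z_j$ are interior vertices of $R$. By (4) each $u\in A(v_j)$ has a neighbor in $Z_j$, and by (S) interior vertices have no neighbor in $C\setminus P$. So $u\notin C$.

*Proof of (b).* Assume (L1), and suppose that $u\in A(v_i)\cap C$ with $u\ne a$. The right end of $R$ is beyond $Z_i$, so by (S) $u$ has no neighbor in $Z_i\cap R$. Hence the last neighbor of $u$ in $Z_i$ strictly precedes $r$, the last neighbor of $a$. By (Z4), $i<m$, $a\in A(v_{i+1})$ and $|A(v_{i+1})|\le2$. (This is the point where the first word of our failed attempts broke down.)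

* If $i=k$, then (R2) holds by Step 3, so $a'=v_{i+1}$ is adjacent to $a$, and $C=R\cup\{a,a'\}$ by (5). But $u\ne a$, and $u\ne a'$ since $u\notin L_n$, a contradiction.
* If $i<k$, then $i+1\in J(R)$ and $a\in A(v_{i+1})\cap C$. By (a), $i+1=k$ and (R1) holds. As $|A(v_k)|\le2$, the core of $Z_k$ is a single vertex, namely $r'$, with letter $A(v_k)\cup\{v_k\}\ni a$. So $a=a'$ by (S), and $C=R\cup\{a\}$ by (5), which does not contain $u$, a contradiction.

The case (R1) follows by reversal.

## Exchanging zones for vertices of $L_n$

If a segment $R$ begins inside the zone $Z_i$, another segment may end inside the same zone, and then $v_i$ would have neighbors in both. Such segments must be removed together.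

**Predecessors and successors.** Say that $T$ is the *predecessor* of $R$, and $R$ the *successor* of $T$, if for some $i$ we have $\max J(T)=i=\min J(R)$, $T$ has type (R1), $R$ has type (L1), and $a'_T=a_R$. If they exist, they are unique, since $T$ contains the left guard block of $Z_i$ and $R$ the right one, and segments are disjoint. Also $T\ne R$, because $T$ does not contain the right guard block, and $T$ lies to the left of $R$.

For an example of the shape, let $A(v_i)=X\cup\{z\}$ and $A(v_{i-1})=A(v_{i+1})=\{z\}$, so that $W(v_i)=W_{zz}$, and let $x\in X$. Let $T$ be the subpath of $P$ from $e_{i-1}^2$ to the first neighbor of $x$ in $Z_i$, and $R$ the subpath from the last neighbor of $x$ in $Z_i$ to $e_i^1$. Then $v_{i-1}\,T\,x\,R\,v_{i+1}$ is an induced path: $x$ is adjacent to neither $v_{i-1}$ nor $v_{i+1}$, it has one neighbor in each of $T,R$, and $v_{i-1},v_{i+1}$ have only the neighbors $e_{i-1}^2$ and $e_i^1$ there. By (Z2) each of the two halves has length $2+(2N+1)+1$, so the path has length $4N+8$. If a hole contains this path, then $T$ and $R$ are segments with $T$ the predecessor of $R$, and the exchange below replaces the path by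 $v_{i-1}v_iv_{i+1}$, of length $2$.

**Step 6.** This step says that unwanted neighbors of the inserted vertices come only from predecessors. *Let $R$ be of type (L1), $i=\min J(R)$, $a=a_R$.*

*(a) A segment $T\ne R$ containing a neighbor of $v_i$ is the predecessor of $R$.*

*(b) If $R$ has no predecessor, then $i=1$ or $v_{i-1}\notin C$.*

*Symmetrically, let $R$ be of type (R1) and $k=\max J(R)$. A segment $T\neq R$ containing a neighbor of $v_k$ is the successor of $R$; and if $R$ has no successor, then $k=m$ or $v_{k+1}\notin C$.*

*Proof of (a).* Let $p\in T\cap N(v_i)$. The segment $R$ contains all of $Z_i$ from $r$ on, and $e_i^1$. The vertex $e_i^2$ is in $R$ or adjacent to $e_i^1\in R$, so it is not in $T$. By (4), $p\in E_{i-1}\cup Z_i$, and $T$ is to the left of $r$.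

* Suppose $T$ contains a guard of $Z_i$. It contains the left block and not the right one, which is in $R$. So $\max J(T)=i$, and $T$ has type (R1), since (R2) would need the right block. Then $a'_T\in A(v_i)\cap C=\{a\}$, by Step 5(b) for $R$. So $T$ is the predecessor of $R$.
* Suppose $T$ contains no guard of $Z_i$. If $p$ is in the core of $Z_i$, then $T$ lies in the core and is short, which is impossible. So $p\in E_{i-1}$, and since $T$ does not contain $l_i$, its right end is in $E_{i-1}$. As $T$ is long, it contains a guard to the left of $E_{i-1}$, hence $r_{i-1}$, and so $\max J(T)=i-1$. Its right end is not in a core, so it is of type (R2), with $a'_T=v_i\in C$. But $i\in J(R)$, so $v_i\notin C$, a contradiction.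

*Proof of (b).* Suppose that $i\ge2$, $v_{i-1}\in C$ and $R$ has no predecessor. We determine the possible $C$-neighbors of $v_{i-1}$. The vertex $v_i$ is not one, since $v_i\notin C$.

*A $C$-neighbor $u\in A(v_{i-1})$ equals $a$.* By (I2), $A(v_{i-1})$ and $A(v_i)$ are comparable. If $A(v_{i-1})\subseteq A(v_i)$, then $u\in A(v_i)\cap C=\{a\}$ by Step 5(b). If $A(v_i)\subseteq A(v_{i-1})$, then $a,u\in A(v_{i-1})$, and $u\ne a$ would give the triangle $u\,a\,v_{i-1}$ in $C$.

*A $C$-neighbor $p\in P$ equals $e_{i-2}^1$.* By (S), $p$ is an end of its segment $T$, with attachment $v_{i-1}\in L_n$. Attachments in cases (L1) and (R1) are not in $L_n$. If $p$ is the left end, then (L2) holds, so $p=e_{i-1}^2$ and $T$ contains the left guard block of $Z_i$. Then $T\ne R$, $p$ is adjacent to $v_i$, and by (a) $T$ is the predecessor of $R$, a contradiction. So $p$ is the right end, of type (R2), with $p=e_{i-2}^1$ and $\max J(T)=i-2$.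

So the $C$-neighbors of $v_{i-1}$ are among $a,v_{i-2},e_{i-2}^1$. The last two are adjacent, hence they are not both $C$-neighbors of $v_{i-1}$. Thus $a\in A(v_{i-1})$, and the two $C$-neighbors are $a$ and some $w\in\{v_{i-2},e_{i-2}^1\}$; in particular $i\ge3$. Also $i<m$, since $R$ contains the right guard block of $Z_i$. Now $a\in A(v_{i-1})\cap A(v_i)$, and by (I4) the run of $a$ on $L_n$ containing $v_{i-1},v_i$ has a third element. So $a\in A(v_{i+1})$ or $a\in A(v_{i-2})$.

* *$a\in A(v_{i+1})$.* If $J(R)=\{i\}$, then (R2) holds by Step 3, $a'=v_{i+1}\sim a$, and $C=R\cup\{a,a'\}$ by (5), which does not contain $v_{i-1}$, a contradiction. Otherwise $i+1\in J(R)$ and $a\in A(v_{i+1})\cap C$. By Step 5(a), $i+1=\max J(R)$ and (R1) holds. By Step 5(b), $a=a'$, so $C=R\cup\{a\}$ by (5), which does not contain $v_{i-1}$, a contradiction.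
* *$a\in A(v_{i-2})$.* If $w=v_{i-2}$, then $w\,v_{i-1}\,a$ is a triangle in $C$. If $w=e_{i-2}^1$, it is the right end of a segment $T$ of type (R2) with $\max J(T)=i-2$, $a'_T=v_{i-1}$ and $a\in A(v_{i-2})\cap C$. By Step 5(a) for $T$, $\min J(T)=i-2$ and $T$ is of type (L1); by Step 5(b), $a_T=a$. Since $a\sim v_{i-1}$, (5) gives $C=T\cup\{a,v_{i-1}\}$, which does not contain $R$, a contradiction.

**Step 7 (the exchange).** Now we produce an even hole with fewer vertices in $P$. Let $R_1,\dots,R_s$ be a maximal sequence of segments with each $R_t$ the predecessor of $R_{t+1}$; they occur from left to right on $P$. Put $b_t=a'_{R_t}=a_{R_{t+1}}$ for $1\le t<s$. The two $C$-neighbors of $b_t$ are the right end of $R_t$ and the left end of $R_{t+1}$; in particular the $b_t$ are distinct. So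
$$Q=R_1\,b_1\,R_2\,b_2\cdots b_{s-1}\,R_s$$
is a subpath of $C$. Let $a=a_{R_1}$, $a'=a'_{R_s}$, $i=\min J(R_1)$, $k=\max J(R_s)$. Then $a\notin Q$: it is not in $P$, and it is a $C$-neighbor of the left end of $R_1$, which no $b_t$ is. Similarly $a'\notin Q$. Consecutive intervals $J(R_t),J(R_{t+1})$ share an end, so $\bigcup_t J(R_t)=\{i,\dots,k\}$, and $v_i,\dots,v_k\notin C$. Let
$$C''=(C\setminus Q)\cup\{v_i,\dots,v_k\}.$$

*Parity.* By Step 3, $a\sim v_i$ and $a'\sim v_k$: in case (L1) $a\in A(v_i)$, in case (L2) $a=v_{i-1}$, and similarly on the right. Adding up Step 4 over $R_1,\dots,R_s$, the path $a\,Q\,a'$ has length $\equiv k-i\pmod2$, the same parity as the length $k-i+2$ of $a\,v_i\cdots v_k\,a'$.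

*We do not have both $i=k$ and $a=a'$.* Suppose $i=k$. Then $J(R_t)=\{i\}$ for all $t$, and by Step 3 no $R_t$ has both (L1) and (R1). For $1<t<s$ it would have both, so $s\le2$. If $s=2$, then $R_1$ is of type (L2), (R1) and $R_2$ of type (L1), (R2), so $a=v_{i-1}$ and $a'=v_{i+1}$. If $s=1$, then $R_1$ is of type (L2)(R1), (L2)(R2) or (L1)(R2); so either exactly one of $a,a'$ is in $L_n$, or $a=v_{i-1}$ and $a'=v_{i+1}$. In all cases $a\ne a'$.

*$C''$ is an even cycle.* By the last paragraph $C''$ has at least three vertices. The set $C\setminus Q$ is a path from $a'$ to $a$ (one vertex if $a=a'$). So $C''$ is the vertex set of a cycle formed by $C\setminus Q$, $v_i\cdots v_k$ and the edges $av_i$, $a'v_k$. Its length has the parity of $|C|$, so it is even, and hence at least $4$.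

*The cycle is induced.* Both $v_i\cdots v_k$ and $C\setminus Q$ are induced paths. So it suffices to show that if $x\in C\setminus Q$ is adjacent to $v_j$ with $i\le j\le k$, then $(x,j)\in\{(a,i),(a',k)\}$. Choose $t$ with $j\in J(R_t)$.

* *$x\in V(G_n)\setminus L_n$.* Then $x\in A(v_j)\cap C$. By Step 5, either $x=a_{R_t}$ and $j=\min J(R_t)$, or $x=a'_{R_t}$ and $j=\max J(R_t)$. Since $x\notin Q$, $x$ is none of the $b$'s. So $t=1$ in the first case and $t=s$ in the second, that is, $(x,j)=(a,i)$ or $(a',k)$.
* *$x\in L_n$.* As $v_i,\dots,v_k\notin C$, we have $x=v_{i-1}$, $j=i$, or $x=v_{k+1}$, $j=k$. Take the first. If $R_1$ is of type (L2), then $x=a$. If $R_1$ is of type (L1), then by maximality it has no predecessor, and Step 6(b) gives $v_{i-1}\notin C$, a contradiction. The second follows by reversal.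
* *$x\in P$.* Then $x$ lies in a segment $T\notin\{R_1,\dots,R_s\}$. If $j=\min J(R_t)$ and $R_t$ has type (L1), then by Step 6(a) $T$ is the predecessor of $R_t$. That predecessor is $R_{t-1}$ if $t>1$, and does not exist if $t=1$, a contradiction. The case $j=\max J(R_t)$ with (R1) is symmetric. Otherwise $R_t$ contains $Z_j$, $e_{j-1}^2$ and $e_j^1$. Then every vertex of $E_{j-1}\cup Z_j\cup E_j\supseteq N(v_j)\cap P$ is in $R_t$ or $P$-adjacent to a vertex of $R_t$, hence not in another segment, a contradiction.

So $C''$ is an even hole with $|C''\cap P|<|C\cap P|$, contradicting the choice of $C$. Hence $G_{n+1}$ has no even hole. This completes the induction, and proves statement 2 and the first half of statement 1 of Theorem 1.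

## Cliques, a $K_n$ minor and the number of vertices

**No $K_5$.** Consider a clique and the latest layer that it meets. It has at most two vertices there, as a layer is an induced path. If it has one vertex $v$ there, its size is at most $1+|A(v)|\le 4$. If it has two, they are consecutive vertices $v,v'$, and the rest is in $A(v)\cap A(v')$, which has size at most $2$, because by (I2) the two sets are not both of size $3$. So the size is at most $4$.

**Treewidth.** Every $u\in L_i$ with $i<n$ has a neighbor in $L_{i+1}$, namely a guard of its zone. If $u\in A(w)$ with $w\in L_j$ and $j<n$, then $u$ has a neighbor in the core of the zone of $w$ in $L_{j+1}$, by (4). So by induction $u$ has a neighbor in each later layer. The layers $L_1,\dots,L_n$ are disjoint, connected and pairwise joined by edges, and (2) gives $\mathrm{tw}(G_n)\ge n-1$.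

**Order.** We have $|Z_i\cup E_i|\le(7N+8)+2=7N+10$, so $|L_{n+1}|\le(7N+10)|L_n|$ and $|L_j|\le(7N+10)^{j-1}$. Hence
$$|V(G_n)|\le\sum_{j=1}^n(7N+10)^{j-1}\le(7N+10)^n.$$

## The $2$-forest $\mathbf H$ does not occur

The graph $\mathbf H$ has so many copies of each kind of vertex that in any copy inside $G_n$ some of them must lie in late layers, above the edge they are attached to. So we study, for an edge $bc$ with $b\in A(c)$, the vertices above $c$ that are adjacent to both ends. For $b\in A(c)$ let
$$D(b,c)=\{d:\ \ell(d)>\ell(c),\ b,c\in A(d)\}.$$
When $|A(c)|=3$, write $A(c)=X\cup\{z\}$ as in (I3). Call $(b,c)$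

* *of type 1* if $A(c)=\{b\}$, or $|A(c)|=3$ and $b=z$;
* *of type 2 with partner $a$* if $A(c)=\{a,b\}$ with $a\ne b$, or $|A(c)|=3$ and $X=\{a,b\}$.

By (I1), every pair with $b\in A(c)$ has exactly one type. For example, $(o,v_1)$ is of type 1 because $A(v_1)=\{o\}$, and $p_1\in D(o,v_1)$ because $A(p_1)=\{o,v_1\}$. The pair $(o,p_1)$ is of type 2 with partner $v_1$, and the core vertex of the zone of $p_1$ in $L_4$, with letter $\{o,v_1,p_1\}$, is in $D(o,p_1)$. This letter contains the partner, and that is the general rule.

**Lemma 4.** Let $d\in D(b,c)$. If $(b,c)$ is of type 1, then $A(d)=\{b,c\}$, or $A(d)=\{b,c,f\}$ with $\ell(f)>\ell(c)$. If $(b,c)$ is of type 2 with partner $a$, then $A(d)=\{a,b,c\}$.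

**Proof.** We use induction on $\ell(d)=k+1$; note $k\ge\ell(c)\ge2$. Since $\ell(b)<\ell(c)$, the set $A(d)$ contains vertices of two layers, so it is not one of the letters $\{v_j,v_{j+1}\}$. So $d$ lies in the zone of some $w\in L_k$, and $A(d)\subseteq A(w)\cup\{w\}$. By the construction:

(6) *If $|A(w)|\le2$, then $A(d)\in\{\{w\},A(w)\cup\{w\}\}$. If $A(w)=X\cup\{z\}$, then $A(d)$ is one of $\{w\}$, $\{z\}$, $X$, $\{w,z\}$, $\{w\}\cup X$, $\{z\}\cup X$.*

*Case $k=\ell(c)$.* Elements of $A(w)$ are in layers before $k$, so $c\in A(d)$ gives $w=c$, and $A(d)\ni b,c$. For type 1, the only set listed in (6) that contains $b$ and $w=c$ is $\{b,c\}$: it is $A(w)\cup\{w\}$ if $A(c)=\{b\}$, and $\{w,z\}$ if $b=z$. For type 2, the only one is $\{a,b,c\}$: it is $A(w)\cup\{w\}$ if $A(c)=\{a,b\}$, and $\{w\}\cup X$ if $X=\{a,b\}$.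

*Case $k>\ell(c)$.* Then $b,c\ne w$, so $b,c\in A(w)$ and $w\in D(b,c)$, and the induction hypothesis applies to $w$.

* Type 1: if $A(w)=\{b,c\}$, then $A(d)=\{b,c,w\}$ by (6), and $\ell(w)>\ell(c)$. If $A(w)=\{b,c,f\}$ with $\ell(f)>\ell(c)>\ell(b)$, its $z$ is $f$ and its $X$ is $\{b,c\}$, so by (6) $A(d)\in\{\{b,c\},\{b,c,w\},\{b,c,f\}\}$. All of these have the required form.
* Type 2: $A(w)=\{a,b,c\}$ with $a,b\in A(c)$, so its $z$ is $c$ and its $X$ is $\{a,b\}$. The only set listed in (6) that contains $b$ and $c$ is $\{z\}\cup X=\{a,b,c\}$. $\square$

**$G_n$ is $\mathbf H$-free.** Suppose that $\mathbf H$ is an induced subgraph of $G_n$. By the symmetry of $\mathbf H$ between $x$ and $y$, let $\ell(x)\le\ell(y)$. We climb through the layers, choosing at each stage a vertex above the previous ones.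

*Choice of $c$.* A $c$-vertex in a layer $\le\ell(y)$ is in the clique $A(y)$ or is a neighbor of $y$ on its layer. As $c$-vertices are pairwise nonadjacent, at most $1+2=3$ of the four are such. So there is a $c$-vertex $c$ with $\ell(c)>\ell(y)\ge\ell(x)$. Thus $x,y\in A(c)$.

*Choice of $d_s$.* Let $\{s,\bar s\}=\{x,y\}$. A $d$-vertex $d$ on $sc$ is not in $A(c)$, since $A(c)$ is a clique containing $\bar s$ and $d\not\sim\bar s$. At most two of the three are neighbors of $c$ on its layer. So there is a $d$-vertex $d_s$ on $sc$ with $\ell(d_s)>\ell(c)$. Thus $d_s\in D(s,c)$ and $\bar s\notin A(d_s)$.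

*Choice of $h_s$.* An $h$-vertex $h$ on $sd_s$ is not in $A(d_s)$, since $A(d_s)$ is a clique containing $c$ and $h\not\sim c$. As before, at most two of the three are neighbors of $d_s$ on its layer, so there is an $h$-vertex $h_s$ on $sd_s$ with $\ell(h_s)>\ell(d_s)$. Thus $h_s\in D(s,d_s)$ and $c\notin A(h_s)$.

*A pair of type 1 is impossible.* Suppose that $(s,c)$ is of type 1 for some $s\in\{x,y\}$. By Lemma 4, $A(d_s)=\{s,c\}$, or $A(d_s)=\{s,c,f\}$ with $\ell(f)>\ell(c)>\ell(s)$, in which case its $X$ is $\{s,c\}$. Either way $(s,d_s)$ is of type 2 with partner $c$. So Lemma 4 gives $A(h_s)=\{c,s,d_s\}\ni c$, a contradiction.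

*Two pairs of type 2 are impossible.* So $(x,c)$ and $(y,c)$ are both of type 2. Then either $|A(c)|=2$ and $A(c)=\{x,y\}$, or $|A(c)|=3$ and $x,y\in X$, that is, $X=\{x,y\}$. In both cases $(x,c)$ is of type 2 with partner $y$, so $A(d_x)=\{y,x,c\}\ni y$ by Lemma 4. This contradicts $\bar s\notin A(d_s)$ for $s=x$, $\bar s=y$.

This proves statement 4, and with it Theorem 1 and Theorem 2. $\blacksquare$
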